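# One rational ball, two orientations: both $Y$ and $-Y$ filled

## 1. The theorem, and the words in it

**Theorem 1.** There is a compact connected smooth 4-manifold $W$ with connected boundary, $H_*(W;\mathbb Q)\cong H_*(B^4;\mathbb Q)$, carrying two exact symplectic forms $\omega_\pm=d\lambda_\pm$ which induce opposite orientations and have the same Liouville field $Z$, outward transverse to $\partial W$. Let $Y=\partial W$, where $W$ is oriented by $\omega_+^2$. Then $Y$ is filled by $(W,\omega_+)$, $-Y$ is filled by $(W,\omega_-)$, and $\pi_1(Y)$ surjects onto $\mathbb Z_3\times\mathbb Z_3$. In particular $Y\not\cong S^3$.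

Here $\mathbb Z_3=\mathbb Z/3$, and $-Y$ is $Y$ with the opposite orientation. The theorem answers a question taken from John B. Etnyre, Burak Ozbagci, and Bülent Tosun, "Complementary legs and symplectic rational balls", arXiv:2505.04513 (2025): suppose a closed, connected, oriented 3-manifold $Y$ bounds a symplectic manifold that looks like a ball to rational homology, and $-Y$ does too; must $Y$ be $S^3$? The sphere itself has the property, since the standard ball fills $S^3$ and $-S^3\cong S^3$. By Theorem 1 the answer is no.

We fix the terms. Boundaries are oriented by the rule "outward vector first".

**Definition (contact structure).** On an oriented 3-manifold $M$, a (positive, cooriented) contact structure is $\xi=\ker\lambda$ for a 1-form $\lambda$ with $\lambda\wedge d\lambda>0$.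

**Definition (exact filling).** Let $W$ be a compact 4-manifold with a 1-form $\lambda$ such that $\omega=d\lambda$ is symplectic. Orient $W$ by $\omega^2$. The Liouville field $Z$ is the vector field determined by $\iota_Z\omega=\lambda$. If $Z$ is transverse to $\partial W$ and points outward, then $(W,\omega)$ is an exact filling of $(\partial W,\ker\lambda|_{\partial W})$.

The last line makes sense because $\lambda\wedge d\lambda=\tfrac12\iota_Z(\omega^2)$: contracting a positive volume form with an outward vector gives a positive volume form on the boundary, so $\lambda|_{\partial W}$ is a positive contact form. Exact fillings are symplectic fillings in every usual sense, weak or strong, and all fillings below are exact.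

The same definition is useful on surfaces. On the unit disc, $\lambda=\frac12(x\,dy-y\,dx)$ has $d\lambda=dx\wedge dy$ and $Z=\frac12(x\partial_x+y\partial_y)$, which points outward. On the annulus $[-1,1]\times S^1$ with coordinates $(r,\theta)$, take $\lambda=r\,d\theta$. Then $d\lambda=dr\wedge d\theta$ and $Z=r\partial_r$, which points outward at both ends. The positive boundary direction is $\partial_\theta$ at $r=1$ and $-\partial_\theta$ at $r=-1$, and $\lambda$ takes the value $1$ on each.

**Definition (rational homology ball).** A compact 4-manifold $W$ with $H_*(W;\mathbb Q)\cong H_*(B^4;\mathbb Q)$. We say that $M$ admits a rational homology ball symplectic filling if some contact structure on $M$ has a symplectic filling $(W,\omega)$ with $W$ a rational homology ball and $\partial W=M$ as oriented manifolds.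

A rational ball need not be a ball, nor its boundary a sphere. Let $W$ be the unit disc bundle in $T^*\mathbb{RP}^2$ with $\lambda=p\,dq$. The Liouville field $p\,\partial_p$ points outward, and $W\simeq\mathbb{RP}^2$ has the rational homology of a point. The boundary is double covered by the unit cotangent bundle of $S^2$, which is diffeomorphic to $SO(3)$ and has fundamental group $\mathbb Z_2$. So $\pi_1(\partial W)$ has order $4$. One orientation alone therefore does not force $S^3$; the question is about having both.

The statement $Y\not\cong S^3$ in Theorem 1 follows from the surjection onto $\mathbb Z_3\times\mathbb Z_3$. So the tasks are to find $W$ with two forms of opposite orientation, to make it a rational ball, and to control $\pi_1(Y)$.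

## 2. Products of surfaces, and the first Betti number

How can one 4-manifold carry symplectic forms of both orientations? Replacing $\omega$ by $-\omega$ does nothing, since $(-\omega)^2=\omega^2$. The sign must be changed on half of the tangent space. On a product of oriented surfaces $F_1\times F_2$ with 1-forms $\lambda_i$ satisfying $d\lambda_i>0$, this is immediate: with $\lambda_\pm=\lambda_2\pm\lambda_1$,
$$(d\lambda_\pm)^2=\pm2\,d\lambda_1\wedge d\lambda_2 .$$
Moreover the field $Z_1+Z_2$ is the Liouville field of both forms: changing the sign of $\lambda_1$ also changes the sign of $d\lambda_1$, and the equation $\iota_{Z_1}d\lambda_1=\lambda_1$ does not notice. So convexity of the boundary holds for both orientations at once.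

The simplest case is disc times disc. After rounding the corner this is $B^4$, with boundary $S^3$: nothing new. The next case is annulus times disc, with $b_1=1$. In general, by Künneth,
$$H^1(F_1\times F_2;\mathbb Q)=H^1(F_1;\mathbb Q)\oplus H^1(F_2;\mathbb Q),$$
so a product of compact connected surfaces with nonempty boundary is a rational ball only if both factors are discs. This is where plain products stop: the symplectic side works always, and $b_1$ is wrong always, except for the ball.

Rational cohomology can be cut down by a finite group. On the annulus, let $\mathbb Z_2$ act by $(r,\theta)\mapsto(-r,-\theta)$. This preserves the orientation and the form $r\,d\theta$, and sends $[d\theta]$ to $-[d\theta]$, so no invariant class in $H^1$ survives. The quotient is a disc in which the fixed points $(0,0)$ and $(0,\pi)$ become two cone points. The price is that this involution has fixed points. If we let it act on both factors of annulus times annulus, the diagonal action has fixed points too, and the quotient is not a manifold.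

So here is the plan. Take a finite group $G$ acting on both $F_1$ and $F_2$, with fixed points on each as needed to kill $H^1$, but arranged so that no nontrivial element has a fixed point on both. Then the diagonal action on $F_1\times F_2$ is free. We first carry out the symplectic construction for any such $G$, then compute the rational homology, and then look for $G$.

## 3. Invariant Liouville forms and the quotient domain

Throughout Sections 3 and 4, $G$ is a finite group acting smoothly and orientation-preservingly on compact connected oriented surfaces $F_1,F_2$ with nonempty boundary, such that the diagonal action on $F_1\times F_2$ is free.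

**Step 1. Invariant Liouville forms.** The purpose is to find, on $F=F_i$, a $G$-invariant 1-form $\lambda$ with $d\lambda>0$ and $\lambda|_{\partial F}>0$.

Let $\sigma$ be a positive area form. Since $H^2(F;\mathbb R)=0$, we have $\sigma=d\lambda_0$ for some $\lambda_0$, and $\int_{\partial F}\lambda_0=\int_F\sigma>0$. The integrals over individual boundary circles may still be negative. In the exact sequence
$$H^1(F;\mathbb R)\to H^1(\partial F;\mathbb R)\to H^2(F,\partial F;\mathbb R)\cong\mathbb R$$
the second map is total integration, so the image of the first consists of all classes of total integral $0$. Choose a positive number for each boundary circle, with sum $\int_F\sigma$. The differences between these numbers and the integrals of $\lambda_0$ add up to $0$, so they are the boundary integrals of a closed 1-form on $F$. Adding it to $\lambda_0$ makes all boundary integrals positive without changing $d\lambda_0$.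

On each circle, a 1-form with positive integral is cohomologous to a positive one, so $\lambda_0|_{\partial F}=\beta+dg$ with $\beta>0$ and $g$ a function on $\partial F$. Extend $g$ to $F$. The form $\lambda_0-dg$ satisfies $d(\lambda_0-dg)=\sigma>0$ and restricts to $\beta>0$. Both conditions are convex and are preserved by pull-back under orientation-preserving diffeomorphisms. Hence the average over $G$ still satisfies them, and it is invariant.

Let $Z_i$ be defined by $\iota_{Z_i}d\lambda_i=\lambda_i$. It is $G$-invariant. If $e$ is a positive tangent vector to $\partial F_i$, then $d\lambda_i(Z_i,e)=\lambda_i(e)>0$, so $(Z_i,e)$ is a positive basis and $Z_i$ points outward.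

**Step 2. A domain without corners.** The purpose is to round the corner of $F_1\times F_2$ equivariantly, keeping $Z=Z_1+Z_2$ outward transverse, without changing the homotopy type.

Flowing backwards along $Z_i$ from the boundary gives, for small $\delta>0$, an embedding $[-\delta,0]\times\partial F_i\to F_i$ with $Z_i=\partial_\tau$, where $\tau$ is the first coordinate. (It is a local diffeomorphism near $\tau=0$ by transversality, and injective for small $\delta$ by compactness.) Since $Z_i$ is invariant, $G$ acts on this collar through $\partial F_i$ and preserves $\tau$.

Take a smooth $h:[-\delta,0]\to[0,1]$ with $h=0$ on $[-\delta,-\delta/2]$, $h'>0$ on $(-\delta/2,0]$ and $h(0)=1$. Put $\rho_i=h(\tau)$ on the collar and $\rho_i=0$ elsewhere. Then $\rho_i$ is smooth and $G$-invariant, $Z_i\rho_i\ge0$, and $Z_i\rho_i>0$ wherever $\rho_i>0$. Fix $0<c<1$ and set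
$$\widehat W=\{(p,q)\in F_1\times F_2:\rho_1(p)+\rho_2(q)\le c\},\qquad W=\widehat W/G. \tag{1}$$
On $\{\rho_1+\rho_2=c\}$ some $\rho_i$ is positive, so $Z(\rho_1+\rho_2)>0$ there. Thus $c$ is a regular value and $Z$ points out of $\widehat W$. Since $\rho_i\le c<1$ on $\widehat W$, while $\rho_i=1$ on $\partial F_i$, the set $\widehat W$ lies in the interior of $F_1\times F_2$, and it is a compact smooth domain there. As $G$ acts freely and preserves $\widehat W$, the quotient $W$ is a compact smooth manifold with boundary $\partial\widehat W/G$.

For the homotopy type let $K_i=\{\rho_i=0\}$. The homotopy given on the collar by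
$$\tau\longmapsto(1-s)\tau+s\min(\tau,-\delta/2),\qquad 0\le s\le1,$$
and by the identity elsewhere, is continuous and $G$-equivariant, never increases $\rho_i$, and fixes $K_i$. Performed in both factors it therefore restricts to $\widehat W$, and it deformation retracts both $\widehat W$ and $F_1\times F_2$ onto $K_1\times K_2$, equivariantly. Hence
$$\widehat W\simeq F_1\times F_2,\qquad W\simeq(F_1\times F_2)/G. \tag{2}$$
In particular $\widehat W$ and $W$ are connected.

**Step 3. Two symplectic forms with one Liouville field.** The purpose is to obtain both fillings from the same domain.

On $F_1\times F_2$ put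
$$\lambda_\pm=\lambda_2\pm\lambda_1,\qquad \omega_\pm=d\lambda_\pm. \tag{3}$$
Then $\omega_\pm^2=\pm2\,d\lambda_1\wedge d\lambda_2$, so both forms are symplectic, with opposite orientations. Further,
$$\iota_Z\omega_\pm=\iota_{Z_2}d\lambda_2\pm\iota_{Z_1}d\lambda_1=\lambda_2\pm\lambda_1=\lambda_\pm,$$
with the same $Z=Z_1+Z_2$ for both signs. Everything is $G$-invariant and descends to $W$, where $Z$ is outward transverse to $\partial W$. By Section 1, $\lambda_\pm|_{\partial W}$ is a contact form, positive for the boundary orientation coming from $\omega_\pm^2$. Let $Y=\partial W$ with $W$ oriented by $\omega_+^2$. The other orientation of $W$ induces $-Y$. So $(W,\omega_+)$ is an exact filling of $(Y,\ker\lambda_+)$, and $(W,\omega_-)$ is an exact filling of $(-Y,\ker\lambda_-)$.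

## 4. The fundamental group of $Y$ and the rational homology of $W$

**Step 4. $Y$ is connected and $\pi_1(Y)$ maps onto $G$.** The purpose is to have a reason for $Y\not\cong S^3$.

A compact connected surface with nonempty boundary is homotopy equivalent to a graph, so $\widehat W\simeq F_1\times F_2$ is homotopy equivalent to a 2-dimensional complex. By Lefschetz duality
$$H_1(\widehat W,\partial\widehat W;\mathbb Z)\cong H^3(\widehat W;\mathbb Z)=0,$$
so $H_0(\partial\widehat W)\to H_0(\widehat W)=\mathbb Z$ is injective. Since $\partial\widehat W$ is nonempty (take $\rho_1=c$, $\rho_2=0$), it is connected. Hence $Y=\partial\widehat W/G$ is connected, and $\partial\widehat W\to Y$ is a connected regular covering with group $G$. Given $g\in G$, a path in $\partial\widehat W$ from a base point to its image under $g$ projects to a loop with monodromy $g$. So $\pi_1(Y)\to G$ is onto, and if $G\ne1$ then $Y\not\cong S^3$.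

**Step 5. When is $W$ a rational ball?** The purpose is a criterion in terms of the surfaces alone. It rests on two preparations.

First, the quotients $F_i/G$. Choose a $G$-invariant metric on $F_i$. If $g$ fixes an interior point $p$, its differential there is a rotation, and if this is the identity, then $g$ acts trivially on the connected surface $F_i$. So, modulo the elements acting trivially, the stabilizer of $p$ is a cyclic group of rotations of some order $m$, and near $p$ the quotient map looks like $w\mapsto w^m$. If $g$ fixes a boundary point, its differential preserves the boundary line, the inward side, the metric and the orientation, so it is the identity. Then $g$ fixes a boundary arc and the geodesics normal to it, hence an open set, hence all of $F_i$. Therefore $F_i/G$ is a compact connected oriented surface with nonempty boundary, and $F_i\to F_i/G$ is a covering (with group $G$ modulo the kernel of the action) away from finitely many interior points.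

Second, invariants. Triangulate $F_i/G$ so that all branch points are vertices, and lift the cells to $F_i$: the covering is trivial over each open cell other than a branch point. This gives a cell structure on $F_i$ that is permuted by $G$, such that an element which preserves a cell fixes it pointwise. Orient the cells compatibly with $G$. Then the rational cellular cochains of $F_i/G$ are exactly the $G$-invariant cochains of $F_i$. Taking $G$-invariants is exact on rational representations, by averaging, so $H^*(F_i/G;\mathbb Q)=H^*(F_i;\mathbb Q)^G$. On $F_1\times F_2$ use the product cells. If $g$ preserves $e_1\times e_2$, it fixes $e_1$ and $e_2$ pointwise, so $g=1$ by freeness. Thus $G$ permutes the product cells freely, and the same argument gives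
$$H^*(W;\mathbb Q)=H^*(F_1\times F_2;\mathbb Q)^G,\qquad \chi(W)=\frac{\chi(F_1)\chi(F_2)}{|G|}, \tag{4}$$
where (2) was used to replace $(F_1\times F_2)/G$ by $W$.

Now $b_0(W)=1$, and $b_k(W)=0$ for $k\ge3$ because $F_1\times F_2$ has no cohomology there. By Künneth,
$$H^1(W;\mathbb Q)=H^1(F_1;\mathbb Q)^G\oplus H^1(F_2;\mathbb Q)^G=H^1(F_1/G;\mathbb Q)\oplus H^1(F_2/G;\mathbb Q).$$
So $W$ is a rational ball if and only if $b_1(W)=0$ and $b_2(W)=0$. Since $\chi(W)=1-b_1(W)+b_2(W)$, this says:
$$W\text{ is a rational homology ball}\iff b_1(F_1/G)=b_1(F_2/G)=0\ \text{ and }\ \chi(F_1)\chi(F_2)=|G|. \tag{5}$$

The group $b_2$ never has to be computed; the Euler characteristic does it.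

## 5. Small groups by hand

By (5) each $F_i/G$ must be a disc. A description of such actions is needed, here and in Section 8.

**Monodromy.** Let $G$ act faithfully on $F$ with $F/G$ a disc, and let $a_1,\dots,a_r$ be the cone points, of orders $m_1,\dots,m_r\ge2$ (the orders of the stabilizers above them). Remove them and their preimages. What remains of $F$ is a connected regular covering, with group $G$, of the disc minus $r$ points. The fundamental group of the latter is free on loops $x_1,\dots,x_r$, where $x_j$ travels to $a_j$, once around it, and back. Connectedness means that the monodromy homomorphism to $G$ is onto, so the images $g_1,\dots,g_r$ of the loops generate $G$. Over a small punctured disc around $a_j$ the covering is a union of punctured discs, whose deck groups are the conjugates of $\langle g_j\rangle$. These rotate the filled-in points. So $g_j$ has order $m_j$, and the stabilizers of the points above $a_j$ are the conjugates of $\langle g_j\rangle$. Conversely, any generators $g_1,\dots,g_r$ of $G$, of orders $m_j\ge2$, define a connected covering of the punctured disc, and filling in the punctures gives such an action. Let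
$$\Sigma=\bigcup_{j}\ \bigcup_{g\in G}g\langle g_j\rangle g^{-1}$$
be the set of elements of $G$ that fix some point of $F$. With sets $\Sigma_1,\Sigma_2$ for $F_1,F_2$, the diagonal action is free if and only if $\Sigma_1\cap\Sigma_2=\{1\}$. Counting sheets,
$$\chi(F)=|G|(1-r)+\sum_j\frac{|G|}{m_j}. \tag{6}$$

Now the trials.

For $G=\mathbb Z_p$ with $p$ prime, suppose $F_i/G$ is a disc. If $G$ acts trivially on $F_i$, it fixes points there. If it acts faithfully without fixed points, $F_i$ would be a connected $p$-fold covering of a disc, which does not exist. So the generator of $G$ fixes a point of $F_1$ and a point of $F_2$, and the diagonal action is not free.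

For $G=\mathbb Z_2^2$ acting faithfully, the stabilizers have order at most $2$, and the $g_j$ generate $G$. So each $\Sigma_i$ contains at least two of the three involutions, and two such sets must meet. Not free again, but this time only because three is less than two plus two.

For $G=\mathbb Z_p^2$ with $p$ prime there are $p+1$ subgroups of order $p$, and two of them generate $G$. Taking two cone points of order $p$ for each surface uses two subgroups for $F_1$ and two for $F_2$, so freeness can be achieved as soon as $p+1\ge4$. By (6), $\chi(F_i)=-p^2+2p=-p(p-2)$, and the condition in (5) reads
$$p^2(p-2)^2=p^2,\qquad\text{that is, } p=3.$$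
So $G=\mathbb Z_3^2$ works: the plane over the field with three elements has exactly four lines through $0$, and we give two of them to each surface. It remains to write this down concretely.

## 6. The curve $x^3+y^3=1$

**Step 6. The surface.** The purpose is an explicit $F$ with an action of $\mathbb Z_3^2$, disc quotient and two cone points of order $3$.

Let $E=\{(x,y)\in\mathbb C^2:x^3+y^3=1\}$, which is smooth because $(3x^2,3y^2)\ne0$ on $E$. Let $\mu_3$ be the group of cube roots of unity, $\zeta=e^{2\pi i/3}$, and let $\mu_3\times\mu_3$ act on $E$ by scaling the coordinates. Put $\pi(x,y)=x^3$. The fibre over $a$ is $\{x^3=a,\ y^3=1-a\}$, a single orbit. The action is free except over $a=0$, where the points $(0,y)$ have stabilizer $\mu_3\times1$, and over $a=1$, where the points $(x,0)$ have stabilizer $1\times\mu_3$.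

Let $\Delta=\{a\in\mathbb C:|a-\frac12|\le2\}$, whose interior contains $0$ and $1$, and let $F=\pi^{-1}(\Delta)$. It is compact, since $|x|$ and $|y|$ are bounded on it, and it is a smooth surface with nonempty boundary, since $\partial\Delta$ contains no branch value. It is oriented as a complex curve, the group preserves the orientation, and $F/(\mu_3\times\mu_3)\cong\Delta$ via $\pi$.

The surface $F$ is connected. Indeed, $\pi:F\to\Delta$ is a quotient map by a finite group, hence open and closed, so every component $F_0$ maps onto $\Delta$. Since the group is transitive on fibres, it permutes the components transitively. The subgroup preserving $F_0$ contains the stabilizers of the points of $F_0$ over $0$ and over $1$, that is, $\mu_3\times1$ and $1\times\mu_3$. So it is the whole group, and there is only one component.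

Finally, counting nine points over a general $a$ and three over each of $0$ and $1$,
$$\chi(F)=9(\chi(\Delta)-2)+3+3=-3.$$

**Step 7. Two actions with disjoint fixed-point sets.** The purpose is to assign the four lines.

Let $G=\mathbb Z_3^2\ni(s,t)$ act on $F_1=F$ with coordinates $(x,y)$ and on $F_2=F$ with coordinates $(u,v)$ by
$$\alpha_1(s,t)(x,y)=(\zeta^{s}x,\zeta^{t}y),\qquad \alpha_2(s,t)(u,v)=(\zeta^{s+t}u,\zeta^{s-t}v). \tag{7}$$
Both maps $G\to\mu_3\times\mu_3$ are isomorphisms; for $\alpha_2$ the determinant is $-2\equiv1\pmod3$. So both quotients $F_i/G$ are $\Delta$.

Let $(s,t)\ne0$. On $E$ the two coordinates are never both zero, so $\alpha_1(s,t)$ has a fixed point only if $st=0$, and $\alpha_2(s,t)$ has one only if $(s+t)(s-t)=s^2-t^2=0$. But $st=0$ and $(s,t)\ne0$ give $s^2-t^2=\pm1\ne0$ in $\mathbb Z_3$. So no nontrivial element fixes a point of $F_1\times F_2$, and the diagonal action is free. The four lines are $s=0$ and $t=0$ for $F_1$, and $s+t=0$ and $s-t=0$ for $F_2$.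

**Step 8. End of the proof of Theorem 1.** We have $b_1(F_i/G)=b_1(\Delta)=0$ and $\chi(F_1)\chi(F_2)=(-3)^2=9=|G|$. By (5), $W$ is a rational homology ball. Step 3 gives the two exact fillings, and Step 4 gives that $Y$ is connected and $\pi_1(Y)\to\mathbb Z_3^2$ is onto. $\blacksquare$

## 7. Seifert pieces, connected sums, Stein fillings

**Theorem 2.** Let $Y,W$ be as in Section 6.

(a) $Y$ is an irreducible graph manifold: $Y=M_A\cup_{T^2}M_B$, where each piece is Seifert fibred over a disc with three cone points of order $3$, and the torus is incompressible.

(b) For every $n\ge1$, $\#^nY$ and $-\#^nY$ both admit rational homology ball symplectic fillings. These manifolds are pairwise non-homeomorphic, so there are infinitely many counterexamples.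

(c) There are also counterexamples with Stein fillings: rational homology balls that are sublevel sets in smooth affine algebraic surfaces.

### Part (a): cutting $Y$ along a torus

**Step a1. The two halves.** The aim is to read off the pieces from $\rho_1+\rho_2=c$. Cut $\partial\widehat W$ along $\rho_1=\rho_2=c/2$. Where $\rho_1\ge c/2$, the point $p$ lies in the collar of $F_1$, at a place where $h$ is strictly increasing with $h'>0$. So $p$ is determined, smoothly, by its $\partial F_1$-coordinate and by $\rho_1(p)=c-\rho_2(q)$. This half is therefore $G$-equivariantly $\partial F_1\times\{\rho_2\le c/2\}$, and $\{\rho_2\le c/2\}$ is $F_2$ with part of its collar removed, hence equivariantly diffeomorphic to $F_2$. The other half is $F_1\times\partial F_2$ in the same way, and the two meet in $\partial F_1\times\partial F_2$. So $Y$ is the union of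
$$M_A=(\partial F_1\times F_2)/G\quad\text{and}\quad M_B=(F_1\times\partial F_2)/G\quad\text{along}\quad(\partial F_1\times\partial F_2)/G.$$

**Step a2. Boundary circles of $F$.** The aim is to find their stabilizers. The loop $\partial\Delta$ winds once around both $0$ and $1$, so going around it multiplies $x=a^{1/3}$ and $y=(1-a)^{1/3}$ both by $\zeta$. The covering $\partial F\to\partial\Delta$, with group $\mu_3\times\mu_3$ transitive on fibres, thus has monodromy $(\zeta,\zeta)$. Its components are permuted transitively, and each has stabilizer $\langle(\zeta,\zeta)\rangle\cong\mathbb Z_3$, acting freely on it by rotations. There are three components. Under $\alpha_1$ this stabilizer is $\langle(1,1)\rangle\subset G$, and under $\alpha_2$ it is $\langle(1,0)\rangle$, since $s+t=s-t=1$ means $s=1$, $t=0$.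

**Step a3. The Seifert fibrations.** By transitivity on the components, $M_A=(S\times F_2)/\langle(1,1)\rangle$ with $S$ one component of $\partial F_1$. By (7), $(1,1)$ acts on $F_2$ by $(u,v)\mapsto(\zeta^2u,v)$. The images of the circles $S\times\{q\}$ fibre $M_A$ over $F_2/(u\sim\zeta u)$. Near a point with $u\ne0$ the fibration is a product. Near a point with $u=0$ it is $(S\times\text{disc})/\mathbb Z_3$ with $\mathbb Z_3$ rotating both factors effectively, a fibred solid torus with exceptional fibre of multiplicity $3$.

On $F_2$ we have $u^3=1-v^3$, so $u$ is determined by $v$ up to cube roots of unity, and the condition $|u^3-\frac12|\le2$ reads $|v^3-\frac12|\le2$. So the base is $\{v:v^3\in\Delta\}$. It is connected, because the only branch value of $v\mapsto v^3$ is $0\in\Delta$ and the monodromy around it is a 3-cycle. Its Euler characteristic is $3(1-1)+1=1$, so it is a disc. The cone points are the images of $u=0$, the three points $v^3=1$, each of order $3$. For $M_B=(F_1\times S')/\langle(1,0)\rangle$, with $S'$ a component of $\partial F_2$, the generator acts on $F_1$ by $(x,y)\mapsto(\zeta x,y)$, and the same computation applies with $(x,y)$ in place of $(u,v)$.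

**Step a4. One torus.** The surface $\partial F_1\times\partial F_2$ consists of $3\cdot3=9$ tori. The stabilizer of one of them is $\langle(1,1)\rangle\cap\langle(1,0)\rangle=0$, so $G$, of order $9$, permutes them simply transitively. The quotient is one torus $T$.

**Step a5. Incompressibility and irreducibility.** The aim is to assemble the pieces. We use two standard facts (see e.g. Jaco, *Lectures on Three-Manifold Topology*): an orientable Seifert manifold with nonempty boundary is irreducible, and its boundary is incompressible unless it is a solid torus. Killing the fibre in $\pi_1(M_A)$ leaves the orbifold fundamental group of a disc with three cone points of order $3$, which is $\mathbb Z_3*\mathbb Z_3*\mathbb Z_3$. It is not abelian, so $M_A$ is not a solid torus; likewise $M_B$. Hence $\pi_1(T)$ injects into $\pi_1(M_A)$ and $\pi_1(M_B)$. By van Kampen, $\pi_1(Y)$ is an amalgamated product over $\pi_1(T)$, so $\pi_1(T)$ injects into $\pi_1(Y)$ and $T$ is incompressible in $Y$.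

Let $S\subset Y$ be an embedded sphere transverse to $T$. We show by induction on the number of circles in $S\cap T$ that $S$ bounds a ball. If there are none, $S$ lies in an irreducible piece. Otherwise every circle of $S\cap T$ bounds a disc in $S$, so it is null-homotopic in $Y$, hence in $T$, and bounds a disc in $T$. Choose such a disc $e\subset T$ with $e\cap S=\partial e$. Cutting $S$ along $\partial e$ and capping with two parallel copies of $e$ gives disjoint spheres $S',S''$, each meeting $T$ in fewer circles. They bound balls $B',B''$ by induction. Conversely, $S$ is recovered, up to isotopy, by joining $S'$ and $S''$ with a tube around an arc $\gamma$ whose interior misses $S'\cup S''$. If the interior of $\gamma$ lies in $B'$, then so does $S''$, which is connected, disjoint from $S'$ and contains an end of $\gamma$. Then $S$ is isotopic into the interior of $B'$ and bounds a ball by Alexander's theorem. The case of $B''$ is the same. Otherwise the interior of $\gamma$ is outside both balls. Then $S''$ contains a point outside $B'$ and is disjoint from $S'$, so $S''\cap B'=\emptyset$; likewise $S'\cap B''=\emptyset$. The connected set $B'$ misses $\partial B''=S''$ and is not contained in $B''$, so $B'\cap B''=\emptyset$.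 Joining $B'$ and $B''$ by a neighbourhood of $\gamma$ gives a ball bounded by $S$. So $Y$ is irreducible, and (a) is proved.

### Part (b): connected sums

Weinstein 1-handles (Weinstein, *Contact surgery and symplectic handlebodies*, 1991) attached to $n$ disjoint copies of $(W,\omega_+)$, to connect them in a row, give an exact filling of $\#^nY$ by the boundary connected sum of the $n$ copies. The same with $(W,\omega_-)$ gives an exact filling of $\#^n(-Y)=-\#^nY$. A boundary connected sum of rational balls is a rational ball.

To tell the sums apart, consider the exact sequence
$$H_2(W,Y;\mathbb Q)\to H_1(Y;\mathbb Q)\to H_1(W;\mathbb Q)=0 .$$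
Here $H_2(W,Y;\mathbb Q)\cong H^2(W;\mathbb Q)=0$, so $H_1(Y;\mathbb Z)$ is finite. It surjects onto $\mathbb Z_3^2$, so its order is at least $9$, and $|H_1(\#^nY;\mathbb Z)|=|H_1(Y;\mathbb Z)|^n$ takes distinct values, all greater than $1$.

### Part (c): Stein domains

Recall that a Stein domain is a sublevel set $\{\varphi\le R\}$ of a proper strictly plurisubharmonic function on a complex manifold, with $R$ a regular value. With $\lambda=-d\varphi\circ J$ the form $\omega=d\lambda$ is symplectic, $g=\omega(\cdot,J\cdot)$ is a metric, and $\omega^2$ gives the complex orientation. From $g(Z,w)=\omega(Z,Jw)=\lambda(Jw)=d\varphi(w)$ we see that $Z=\nabla\varphi$, which is outward transverse. So Stein domains are exact fillings.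

**Step c1. Two affine surfaces.** The sign change on $F_1$ in Step 3 is not holomorphic, so we use two complex surfaces instead of one. The formulas (7) define actions on $E$; put
$$X_+=(E\times E)/(\alpha_1,\alpha_2),\qquad X_-=(E\times E)/(\alpha_1^{-1},\alpha_2).$$
The second is an action because $G$ is abelian. Both are free: Step 7 used only that $x,y$ are not both zero on $E$, and $\alpha_1(g)^{-1}$ has the same fixed points as $\alpha_1(g)$. Quotients of smooth affine varieties by free actions of finite groups are smooth affine, so $X_\pm$ are smooth affine surfaces.

**Step c2. The domains.** Let $\varphi=|x|^2+|y|^2+|u|^2+|v|^2$ on $E\times E\subset\mathbb C^4$. It is proper since $E\times E$ is closed, it is strictly plurisubharmonic as a restriction of the squared norm to a complex submanifold, and it is invariant under both actions, which scale coordinates by unit complex numbers. So it descends to $X_\pm$. It is a real polynomial on a smooth real algebraic set, so its critical set is a real algebraic set. That set has finitely many components, any two points of a component can be joined by a piecewise smooth path in it, and $\varphi$ is constant along such paths. So $\varphi$ has finitely many critical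 values. Choose $R$ larger than all of them and put $V_\pm=\{\varphi\le R\}\subset X_\pm$. This is a Stein domain. Since $\varphi$ is proper without critical points on $\{\varphi\ge R\}$, the normalized gradient flow deformation retracts $X_\pm$ onto $V_\pm$, and $E\times E$ onto $\widehat V=\{\varphi\le R\}\subset E\times E$.

**Step c3. $V_\pm$ are rational balls with the required boundary.** Outside the interior of $\Delta$ the map $\pi:E\to\mathbb C$ is a covering, so the radial retraction of $\mathbb C$ onto $\Delta$ lifts to a $\mu_3\times\mu_3$-equivariant deformation retraction of $E$ onto $F$. Hence $X_\pm$ is homotopy equivalent to $(F\times F)/G$ with the corresponding action. In both cases $F_i/G\cong\Delta$ and $\chi(F)^2=9$, so the computation of Step 5 shows that $V_\pm\simeq X_\pm$ is a rational ball. Also $\widehat V\simeq E\times E\simeq F\times F$ is connected with $H^3(\widehat V;\mathbb Z)=0$. Its boundary is nonempty since $\varphi$ is unbounded, so by the argument of Step 4 $\partial\widehat V$ is connected, and $\pi_1(\partial V_\pm)$ surjects onto $\mathbb Z_3^2$.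

**Step c4. The two boundaries are mirror images.** Let $\kappa$ be complex conjugation of both coordinates on $E$. It reverses the orientation of $E$ and satisfies $\kappa\,\alpha_1(g)\,\kappa^{-1}=\alpha_1(g)^{-1}$. So $\kappa\times\mathrm{id}$ induces a diffeomorphism $X_+\to X_-$ that preserves $\varphi$ and reverses orientation. It maps $V_+$ to $V_-$, so $\partial V_-\cong-\partial V_+$. Thus $V_+$ is a Stein filling of $\partial V_+$ and $V_-$ is a Stein filling of $-\partial V_+$. $\blacksquare$

## 8. Which product quotients are rational balls

The trials of Section 5 suggest asking which groups can occur at all. Let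
$$\Gamma_{16}=\langle s,t,z\mid s^2=t^4=z^2=1,\ z\text{ central},\ sts=tz\rangle=(\mathbb Z_4\times\mathbb Z_2)\rtimes\mathbb Z_2 .$$
Here $\mathbb Z_4\times\mathbb Z_2=\langle t,z\rangle$, and $s$ acts by $t\mapsto tz$, $z\mapsto z$, which is an automorphism of order $2$. So the group has order $16$, and its elements have the normal form $s^it^jz^k$.

**Theorem 3.** Let $G\ne1$ be a finite group acting smoothly, faithfully and orientation-preservingly on compact connected oriented surfaces $F_1,F_2$ with nonempty boundary, the diagonal action being free. Then $(F_1\times F_2)/G$ is a rational homology ball only if one of the following holds: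

1. $G\cong\mathbb Z_3^2$, and each $F_i/G$ is a disc with cone points of orders $(3,3)$;
2. $G\cong\Gamma_{16}$, and each $F_i/G$ is a disc with cone points of orders $(2,4)$.

Both cases occur, and each gives $Y\ne S^3$ with $Y$ and $-Y$ both fillable by rational homology balls.

**Remark (faithfulness is no restriction).** If $K$ is the kernel of the action on $F_1$, then $K$ acts freely on $F_2$, and $(F_1\times F_2)/G=(F_1\times(F_2/K))/(G/K)$. The new diagonal action is free: if $gp=p$ and $gq=kq$ with $k\in K$, then $k^{-1}g$ fixes $(p,q)$, so $g=k\in K$. The same holds with the factors exchanged. Repeat until both actions are faithful. If the group becomes trivial, (5) forces both surfaces to be discs, and the quotient is $B^4$.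

**Step 9. Numbers.** The purpose is to reduce to finitely many orders. Suppose $W\simeq(F_1\times F_2)/G$ is a rational ball. By (5), $F_i/G$ is a disc. Let $m_{i1},\dots,m_{ir_i}\ge2$ be the orders of its cone points and let $g_{ij}$, $\Sigma_i$ be as in Section 5. Freeness says $\Sigma_1\cap\Sigma_2=\{1\}$. By (6),
$$\chi(F_i)=-|G|\theta_i,\qquad\theta_i=r_i-1-\sum_j\frac1{m_{ij}} .$$
By (5), $\chi(F_1)\chi(F_2)=|G|\ge2$. Since $\chi(F_i)\le1$, both factors must be negative. So $\theta_i>0$, which excludes $r_i\le1$, and
$$|G|\,\theta_1\theta_2=1. \tag{8}$$
Put $N_1=1/\theta_1=|G|\theta_2=-\chi(F_2)$ and $N_2=1/\theta_2=|G|\theta_1=-\chi(F_1)$. These are positive integers, and $|G|=N_1N_2$ by (8). A stabilizer of order $m_{1j}$ on $F_1$ acts freely on $F_2$, so $m_{1j}$ divides $\chi(F_2)$, that is, $m_{1j}\mid N_1$. Likewise $m_{2j}\mid N_2$. From now on we work with one factor and drop the index $i$.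

If $r\ge4$, then $\theta\ge r-1-\frac r2\ge1$, so $N\le1$, contradicting $m_j\mid N$ and $m_j\ge2$.

If $r=3$, then $\theta\ge2-\frac32=\frac12$, so $N\le2$. As $m_j\mid N$, we get $N=2$ and orders $(2,2,2)$.

If $r=2$, write the orders as $da$ and $db$ with $\gcd(a,b)=1$ and $a\le b$. Then
$$N=\frac{dab}{dab-a-b}$$
is a multiple of $\mathrm{lcm}(da,db)=dab$. So the positive integer $dab-a-b$ is $1$, $N=dab$, and $dab=a+b+1$. Hence $b\mid a+1$. Since $a\le b$, either $b=a$, so $a=b=1$ by coprimality and $d=3$; or $b=a+1$, and then $a\mid b+1=a+2$ gives $a\in\{1,2\}$. For $a=1$, $b=2$ we get $2d=4$, $d=2$; for $a=2$, $b=3$ we get $6d=6$, $d=1$.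

So each factor has one of four types:
$$A=(2,3),\ N=6;\qquad B=(2,4),\ N=4;\qquad C=(3,3),\ N=3;\qquad D=(2,2,2),\ N=2.$$

**Step 10. Elimination.** The purpose is to exclude all pairs of types except $CC$ and $BB$, and to identify $G$ in those two cases. We use repeatedly:

* If type $C$ occurs, $G$ is generated by elements of order $3$, so it has no quotient $\mathbb Z_2$.
* If type $B$ or $D$ occurs, $G$ is generated by elements of orders $2$ and $4$, so it has no quotient $\mathbb Z_3$.
* Let $P$ be a Sylow 3-subgroup. If type $A$ occurs, with generators $s,t$ of orders $2,3$, and $4$ divides $|G|$, then $P$ is not normal: otherwise $G/P$, of order at least $4$, would be generated by the image of $s$.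
* If $|G|\in\{12,24,36\}$ and $P$ is not normal, there are exactly four Sylow 3-subgroups, since their number divides $4$ or $8$ and is $1$ modulo $3$. Conjugation gives $G\to S_4$ with kernel $K\le N(P)$.
* A subgroup of order $12$ in $S_4$ is $A_4$: having index $2$, it contains all squares, hence all 3-cycles. If $|G|=12$ and $P$ is not normal, then $N(P)=P$ has order $3$ and $K\ne P$, so $K=1$ and $G\cong A_4$, which has a quotient $\mathbb Z_3$.

Here are the ten pairs, with $|G|=N_1N_2$.

* $AC$ ($|G|=18$) and $CD$ ($|G|=6$): $P$ has index $2$, so $G$ has a quotient $\mathbb Z_2$, which type $C$ forbids.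
* $BC$ ($|G|=12$): if $P$ is normal, $G/P$ has order $4$ and $G$ has a quotient $\mathbb Z_2$, which $C$ forbids. Otherwise $G\cong A_4$ has a quotient $\mathbb Z_3$, which $B$ forbids.
* $AD$ ($|G|=12$): $P$ is not normal, so $G\cong A_4$ has a quotient $\mathbb Z_3$, which $D$ forbids.
* $AA$ ($|G|=36$): $P$, of order $9$, is not normal, so $N(P)=P$ and $K\le P$ with $K\ne P$. Since $36/|K|$ divides $24$, $|K|=3$, and $G/K$, of order $12$ in $S_4$, is $A_4$. The conjugation action of $G$ on $K$ is trivial on $K$, so it factors through $A_4\to\mathrm{Aut}(K)\cong\mathbb Z_2$. This is trivial since $A_4$ has no subgroup of index $2$. So $K$ is central. The preimage in $G$ of the Klein four-group $V_4\lhd A_4$ has order $12$ and equals $K\times Q$ with $Q$ its Sylow 2-subgroup, $|Q|=4$. As the unique Sylow 2-subgroup, $Q$ is characteristic in this normal subgroup, so $Q\lhd G$. It is the Sylow 2-subgroup of $G$, so $s\in Q$, and $G/Q$, of order $9$, is generated by the image of $t$, of order at most $3$. Impossible.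
* $AB$ ($|G|=24$): $P$, of order $3$, is not normal, and $|N(P)|=6$. If $3$ divided $|K|$, the normal subgroup $K$ would contain all four Sylow 3-subgroups, but $K\le N(P)$, and $P\lhd N(P)$ is the only one in $N(P)$. So $|K|\le2$. If $|K|=2$, the image in $S_4$ is $A_4$ and $G$ has a quotient $\mathbb Z_3$, which $B$ forbids. So $G\cong S_4$. In type $A$ the involution must be a transposition: a double transposition and a 3-cycle lie in $A_4$. In type $B$ the element of order $4$ is a 4-cycle. A double transposition together with it lies in the product of $V_4$ and the cyclic group of the 4-cycle, of order $4\cdot4/2=8$. So the involution is again a transposition. All transpositions are conjugate, so $\Sigma_1\cap\Sigma_2\ne\{1\}$. Impossible.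
* $BD$ ($|G|=8$): $G$ is generated by involutions and has an element of order $4$, so it is not abelian, and it is not the quaternion group, which has only one involution. So $G$ is dihedral. One class of reflections together with the central involution generates only a group of order $4$, so the type-$D$ generators include reflections of both classes, and $\Sigma$ for that factor contains all reflections. In type $B$ the involution must be a reflection, since the central involution and a rotation generate a cyclic group. So $\Sigma_1\cap\Sigma_2\ne\{1\}$. Impossible.
* $DD$ ($|G|=4$): $G$ is generated by involutions, so $G=\mathbb Z_2^2$, and each $\Sigma_i$ contains at least two of the three involutions. Impossible.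
* $CC$ ($|G|=9$): $G$ is abelian and generated by elements of order $3$, so $G\cong\mathbb Z_3^2$. This is case 1.
* $BB$ ($|G|=16$): let $s,t$ be the generators of orders $2,4$ for one factor. If $G$ were abelian, $|G|\le8$. If $|G/G'|=2$, then $G$ would be cyclic. Since $G/G'$ is abelian and generated by the images of $s,t$, its order is at most $8$. So $|G/G'|\in\{4,8\}$. If $|G/G'|=4$, then $G$ is dihedral, semidihedral or generalized quaternion (Gorenstein, *Finite Groups*, Thm 5.4.5). In each of these groups of order $16$ every element of order $4$ has square the central involution: with $\langle r\rangle$ cyclic of order $8$, the elements of order $4$ are $r^{\pm2}$ and, in the last two families, elements outside $\langle r\rangle$ with square $r^4$. The central involution then lies in both $\Sigma_1$ and $\Sigma_2$, as both factors have a generator of order $4$. Impossible. If $|G/G'|=8$, then $G'$ has order $2$, so it is central, and $z=[s,t]\ne1$ generates it, as $G$ is not abelian. The relations $s^2=t^4=z^2=1$, $z$ central, $sts=tz$ hold, so $G$ is a quotient of $\Gamma_{16}$. Both have order $16$, so $G\cong\Gamma_{16}$. This is case 2.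

**Step 11. Both cases occur.** Case 1 is Section 6. For case 2 we need two generating pairs of $\Gamma_{16}$, each of orders $2$ and $4$, with $\Sigma_1\cap\Sigma_2=\{1\}$; the converse part of the monodromy paragraph in Section 5 then provides the surfaces.

First, the rules. From $sts=tz$ we get $st=tsz$, so $ts=stz$. Also $st^2s=(tz)^2=t^2$, so $t^2$ is central. Further $tst^{-1}=sz$, and $(ts)^2=t\cdot sts=t^2z$, so $ts$ has order $4$.

The pair $(s,t)$ generates $\Gamma_{16}$, since $z=[s,t]$. The conjugates of $s$ are $s,sz$, those of $t$ are $t,tz$, and $t^2$ is central, so
$$\Sigma_1\setminus\{1\}=\{s,\ sz,\ t,\ t^3,\ tz,\ t^3z,\ t^2\}.$$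
The second pair is $(st^2,\,ts)$. We have $(st^2)^2=t^4=1$, so the orders are $2$ and $4$. Since $t^2$ is central, conjugating $ts$ by $st^2$ is conjugating by $s$, and $s(ts)s=st=(ts)z$. So the commutator of the pair is $z$, and the pair generates $z$, then $t^2=(ts)^2z$, then $s=(st^2)t^{-2}$, then $t=(ts)s$: it generates $\Gamma_{16}$. The conjugates of $st^2$ are $st^2,st^2z$. The conjugates of $ts$ are $ts,tsz$; its inverse $(ts)^3=tst^2z$ has conjugates $tst^2,tst^2z$; and $(ts)^2=t^2z$ is central. In normal form, with $ts=stz$,
$$\Sigma_2\setminus\{1\}=\{st^2,\ st^2z,\ stz,\ st,\ st^3z,\ st^3,\ t^2z\}.$$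
The two lists are disjoint. So the surfaces and the free diagonal action exist, and the quotients $F_i/G$ are discs with cone points $(2,4)$. By (6), $\chi(F_i)=-16+8+4=-4$, so $\chi(F_1)\chi(F_2)=16=|G|$, and $W$ is a rational ball by (5).

In both cases Steps 2–4 give $Y=\partial W$, with $Y$ and $-Y$ both filled by $W$, and $\pi_1(Y)\to G\ne1$ onto, so $Y\not\cong S^3$. $\blacksquare$

**Remark.** In these examples $H_1(Y;\mathbb Z)$ surjects onto $G^{ab}$, of order $9$ in the first case and $8$ in the second. So none of these $Y$ is an integral homology sphere, and nothing is claimed here about the question restricted to integral homology spheres.
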